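# Closed binary relations on the interval up to conjugacy

## 1. Restricting a relation to a countable dense set

Take two closed subsets $R$ and $S$ of the unit square. Call them the same if one homeomorphism of $[0,1]$, applied on both axes at once, carries $R$ onto $S$. How hard is it to decide whether two closed sets are the same? More precisely: can one attach to each $R$, in a definable way, a countable structure (a countable set with an order and some relations) so that two closed sets are the same exactly when their structures are isomorphic?

The first guess is yes, with a short proof. A closed subset of the square is determined by the boxes that it meets, and boxes with corners in a countable dense set $D\subset[0,1]$ suffice. Only the order of $[0,1]$ matters, and a countable dense subset of an interval is, as an ordered set, always the same. So write down $D$, its order, and the list of boxes that meet $R$. The answer "yes" will turn out to be right. The short proof is not a proof, because it does not say which $D$ to take. Most of this lecture is about choosing $D$.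

**Conventions.** $I=[0,1]$ and $\mathbb N=\{0,1,2,\dots\}$. $\mathcal K(I^2)$ is the space of nonempty closed subsets of $I^2$ with the Vietoris topology (the topology of the Hausdorff metric), a compact Polish space. We put $\mathcal F(I^2)=\mathcal K(I^2)\cup\{\emptyset\}$ with $\emptyset$ isolated, and $X=\mathcal F(I^2)^{\mathbb N}$. A *box* is a product of two closed intervals. The sets
$$\{(R,x,y):(x,y)\in R\},\qquad \{(R,a,b,c,d):a\le b,\ c\le d,\ R\cap([a,b]\times[c,d])\neq\emptyset\}\tag{1}$$
are closed. The Borel sets of $\mathcal F(I^2)$ are generated by the sets $\{R:R\cap P\ne\emptyset\}$, $P$ a nondegenerate box with rational corners. Indeed, for $V$ open in $I^2$, $R$ meets $V$ iff it meets one of the rational boxes in $V$. Also $R\subset V$ iff $R$ misses $I^2\setminus V$, which is a decreasing intersection of finite unions $P_n$ of rational boxes, and by compactness this holds iff $R$ misses some $P_n$.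

**Definition (conjugacy).** $R,S\in\mathcal K(I^2)$ are *conjugate* if $(\omega\times\omega)(R)=S$ for some homeomorphism $\omega$ of $I$. Sequences $(R_k),(S_k)\in X$ are *conjugate* if a single homeomorphism $\omega$ satisfies $(\omega\times\omega)(R_k)=S_k$ for all $k$. We write $\omega\mathcal R=((\omega\times\omega)R_k)_k$. An *automorphism* of $\mathcal R$ is an increasing homeomorphism $\chi$ of $I$ with $\chi\mathcal R=\mathcal R$. $\mathrm{Homeo}_+(I)$ is the group of increasing homeomorphisms.

**Definition (Borel reducibility).** For equivalence relations $E,F$ on Polish spaces $X_1,X_2$, $E$ is *Borel reducible* to $F$ if there is a Borel map $\theta:X_1\to X_2$ with $x\,E\,x'\iff\theta(x)\,F\,\theta(x')$. If each is reducible to the other, they are *Borel bireducible*. $E_{S_\infty}$ is an orbit equivalence relation of a Borel action of $S_\infty$ (all permutations of $\mathbb N$) on a Polish space to which every such orbit equivalence relation is Borel reducible. It is well defined up to Borel bireducibility, and it is Borel bireducible, for example, with isomorphism of countable graphs.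

For a countable relational language, the structures with universe $\mathbb N$ form a Polish space (a product of spaces $\{0,1\}^{\mathbb N^r}$). $S_\infty$ acts on it continuously by renaming elements, and the orbits are the isomorphism classes. So isomorphism of such structures is Borel reducible to $E_{S_\infty}$. *Example.* To $x\in\{0,1\}^{\mathbb N}$ attach the graph on $\mathbb N$ with one cycle of length $n+3$ for each $n$ with $x(n)=1$, and infinitely many isolated vertices, laid out on $\mathbb N$ by a fixed rule. Two such graphs are isomorphic iff the sequences are equal, so equality on $\{0,1\}^{\mathbb N}$ is Borel reducible to graph isomorphism.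

**Two order facts.** *Cantor's theorem*: any two nonempty countable dense linear orders without endpoints are isomorphic. *Extension*: an increasing bijection $\pi$ between dense subsets of two open intervals extends uniquely to an increasing homeomorphism of the intervals, $x\mapsto\sup\{\pi(d):d\le x\}$; there are no jumps because the image is dense. The same holds for dense subsets of $I$ containing $0$ and $1$.

For $\mathcal R\in X$ and a countable dense $D\subset I$ with $0,1\in D$, let $M(\mathcal R,D)$ be the structure with universe $D$, the order $<$, and for each $k$ the relation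
$$B_k(a,b,c,d)\iff a\le b,\ c\le d,\ R_k\cap([a,b]\times[c,d])\ne\emptyset .$$

**Lemma 1.** $M(\mathcal R,D)\cong M(\mathcal S,D')$ iff there is $\omega\in\mathrm{Homeo}_+(I)$ with $\omega\mathcal R=\mathcal S$ and $\omega(D)=D'$.

*Proof.* Given $\omega$, its restriction to $D$ is an isomorphism. Conversely, an isomorphism is an increasing bijection $D\to D'$, which extends to some $\omega\in\mathrm{Homeo}_+(I)$. As $D$ is dense and contains $0,1$, every point of $I^2\setminus R_k$ lies in a box with corner coordinates in $D$ that misses $R_k$. So $I^2\setminus R_k$ is the union of these boxes, and likewise for $S_k$ and $D'$. As $\omega\times\omega$ carries the first family of boxes onto the second, $(\omega\times\omega)(R_k)=S_k$. $\square$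

So a rule $\mathcal R\mapsto D^*(\mathcal R)$ gives a complete invariant for increasing conjugacy exactly when
$$\omega\mathcal R=\mathcal S,\ \omega\in\mathrm{Homeo}_+(I)\ \Longrightarrow\ \omega\chi(D^*(\mathcal R))=D^*(\mathcal S)\ \text{ for some automorphism }\chi\text{ of }\mathcal R.\tag{2}$$
The set must be *unique up to automorphisms*. We test this on simple cases with a single relation $R$.

**Test 1: a point.** If $R=I^2$, every increasing homeomorphism is an automorphism, and by Cantor's theorem any $D$ will do. If $R=\{(c,c)\}$ with $0<c<1$, all automorphisms fix $c$, so a $D$ containing $c$ and a $D$ omitting $c$ are not matched. We agree to put $c$ into $D$; then Cantor's theorem on $(0,c)$ and on $(c,1)$ gives uniqueness.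

**Test 2: strips.** Let $R=F\times I$ with $F$ nonempty and closed. Let $C$ consist of $0,1$ and the endpoints of the components of $I\setminus F$. If a component $J$ of $I\setminus\overline C$ meets $I\setminus F$, it meets a component of $I\setminus F$ none of whose endpoints is in $J$, so $J\cap F=\emptyset$. Hence each $J$ is contained in $F$ or disjoint from $F$, and every homeomorphism that fixes $\overline C$ pointwise preserves $F$. So take $D$ to be $C$ together with any countable dense subset of each $J$; Cantor's theorem in each $J$ gives uniqueness.

This suggests the sensible first approach: *collect canonical points, then fill the gaps of their closure arbitrarily.* Here is where it stops. Fix an increasing homeomorphism $\iota:\mathbb R\to(0,1)$. For an increasing homeomorphism $T$ of $\mathbb R$ let $\hat T$ be the homeomorphism of $I$ that equals $\iota T\iota^{-1}$ on $(0,1)$ and fixes $0,1$.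

**Test 3: one translation.** Let $f=\hat T$ with $T(x)=x+1$, and let $R$ be the graph of $f$. Automorphisms are the increasing homeomorphisms commuting with $f$. All translations commute with $T$, so the automorphisms act transitively on $(0,1)$ and no countable subset of $(0,1)$ other than $\emptyset$ is canonical. An arbitrary filling fails: if $D$ is an $f$-invariant countable dense set and $d\in D\cap(0,1)$, then $D\setminus\{d\}$ is not $f$-invariant, while the image of $D$ under an automorphism is. One normalization that repairs this is to require $f(D)=D$. Two such sets $D,D'$ are matched: pick $p\in D\cap(0,1)$ and $p'\in D'\cap(0,1)$, use Cantor's theorem to map $[p,f(p)]$ onto $[p',f(p')]$ carrying $D$ to $D'$, and extend by commutation with $f$.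

**Test 4: two translations.** Let $f,g$ be the homeomorphisms $\hat T$ for $T(x)=x+1$ and $T(x)=x+\sqrt2$, and let $R$ be the union of the two graphs. For $0<x<1$ the section of $R$ over $x$ is $\{f(x)<g(x)\}$, so an automorphism commutes with both. Read on $\mathbb R$, it is a map $\omega$ such that $\omega(x)-x$ is continuous with periods $1$ and $\sqrt2$, hence constant. So automorphisms are translations. Now invariance under $f$ and $g$ is not enough. With $H=\mathbb Z+\sqrt2\,\mathbb Z$ and $c\notin H$, the sets $H$ and $H\cup(c+H)$ are dense and invariant, but no translation carries one to the other. If we ask for a *single* orbit, any two choices $x+H,\ x'+H$ are matched.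

In Tests 3 and 4 the maps were given. A general closed $R$ comes with no maps; it may be any compact set in the plane. The task is to find what plays the role of $f$ and $g$.

## 2. The theorems

**Theorem 1.** Conjugacy on $X$ is Borel reducible to $E_{S_\infty}$. In particular (take constant sequences) so is conjugacy of closed binary relations on $I$.

**Theorem 2.**
(a) Conjugacy of closed binary relations on $I$ is Borel bireducible with $E_{S_\infty}$.
(b) For a Polish space $Y$, the relation "there is a homeomorphism $\omega$ of $I$ with $v\circ(\omega\times\omega)=u$" on $C(I^2,Y)$ is Borel reducible to $E_{S_\infty}$. So is simultaneous conjugacy of sequences of continuous maps $I\to I$.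
(c) Conjugacy of closed binary relations on the circle is Borel bireducible with $E_{S_\infty}$.
(d) Conjugacy of closed binary relations on the square $I^2$ is not Borel reducible to $E_{S_\infty}$.

The question comes from Henk Bruin and Benjamin Vejnar, "Classification of one dimensional dynamical systems by countable structures", arXiv:2006.14926 (2020). Part (d) is a warning: any proof for $I$ must use its order.

Here is the way past the obstacle. Look at the complement of $R$, not at $R$. From a height $q$, look up until you first hit $R$, and let $x$ vary. The locally extremal values of this first-hit function form a canonical *countable* set. Away from it the first-hit functions have no local extrema, and this makes the complement of $R$ a union of strips bounded by graphs of *strictly monotone homeomorphisms*. These replace $f$ and $g$. They generate a pseudogroup; the maps in it that return a gap to itself form an ordered group, which Hölder's theorem puts inside $\mathbb R$. So each gap behaves like Test 1, Test 3 or Test 4.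

**Systems.** We want to treat the two axes alike. The map $(R_0,R_1,\dots)\mapsto(R_0,R_0^T,R_1,R_1^T,\dots)$ with $R^T=\{(y,x):(x,y)\in R\}$ is continuous. Since $(\omega\times\omega)(R^T)=((\omega\times\omega)R)^T$, it preserves conjugacy in both directions. So from now on a *system* is a sequence $\mathcal R=(R_k)\in X$ with $R_{k'}=R_k^T$, where $k\mapsto k'$ exchanges $2j$ and $2j+1$. Until Section 9 only increasing homeomorphisms are used.

**Notation.** $R_x=\{y:(x,y)\in R\}$. If $C\subset I$ is closed and $0,1\in C$, a *gap* of $C$ is a component of $I\setminus C$; it is an open interval contained in $(0,1)$. $e(R_x)$ is the set of $y\in R_x$ that are endpoints of components of $I\setminus R_x$; it is countable. "Local extremum" is meant in the weak sense, so a locally constant function has local extrema everywhere.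

## 3. Extremal values of the first-hit functions

This section produces the first canonical countable set. Let $R=R_k$. For $(x,q)\notin R$ put
$$h_q^+(x)=\min\{y>q:(x,y)\in R\}\in I\cup\{+\infty\},\qquad h_q^-(x)=\max\{y<q:(x,y)\in R\}\in I\cup\{-\infty\}.$$
The extrema exist because $R_x$ is closed and $q\notin R_x$; the value is $\pm\infty$ if the set is empty.

Recall that $f$ is lower semicontinuous (lsc) if all sets $\{f>t\}$ are open, and upper semicontinuous (usc) if $-f$ is lsc; an lsc function attains its minimum on a compact interval. On the open set $\{x:(x,q)\notin R\}$ the function $h_q^+$ is lsc: if $h_q^+(x)>t\ge q$, the segment $\{x\}\times[q,\min(t,1)]$ misses $R$, hence so do the neighboring segments. Likewise $h_q^-$ is usc.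

**Definition.** $E=E(\mathcal R)$ is the set of $y\in I$ for which there are $k$, $q\in I$ and $a<a'<b'<b$ in $I$ with $([a,b]\times\{q\})\cap R_k=\emptyset$ such that, for $h=h_q^+$ or $h=h_q^-$ (computed for $R_k$),
$$\sup_{(a,b)}h=\sup_{(a',b')}h=y\qquad\text{or}\qquad \inf_{(a,b)}h=\inf_{(a',b')}h=y .$$
Let $D_0=E\cup\{0,1\}$.

**Lemma 2.** (a) $E$ is countable, and in the definition $q,a,a',b',b$ may be taken rational. (b) If $x_0\in(0,1)$, $(x_0,q)\notin R_k$, and $h_q^+$ or $h_q^-$ has a local maximum or minimum at $x_0$ with finite value $y$, then $y\in E$.

*Proof.* (a) If $[a,b]\times\{q\}$ misses $R_k$, then by compactness so does $[a,b]\times J'$ for some interval $J'$ that is a neighborhood of $q$ in $I$. For $q'\in J'$ we have $h_{q'}^\pm=h_q^\pm$ on $[a,b]$, because no point of $R_k$ lies between the heights $q$ and $q'$. So $q$ can be taken rational. Now replace $a,b$ by rationals in $(a,a')$ and $(b',b)$, and then $a'$ and $b'$ by rationals strictly between the new $a$ and $a'$, and strictly between $b'$ and the new $b$. All the intervals stay between the old $(a',b')$ and the old $(a,b)$, so by monotonicity all the sups (or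 infs) are still $y$. Hence $y$ is determined by $k$, a sign, the word "sup" or "inf", and a rational tuple.

(b) For a local maximum take $(a,b)\ni x_0$ so small that $[a,b]\times\{q\}$ misses $R_k$ and $h\le y$ on $(a,b)$. For any $a<a'<x_0<b'<b$ both sups are $h(x_0)=y$. A local minimum is similar. $\square$

**Example (a disc).** Let $R$ be the closed disc with center $(\frac12,\frac12)$ and radius $\frac14$, and take the system built from $R=R^T$. A row segment $[a,b]\times\{q\}$ missing $R$ lies below, above, to the left or to the right of $R$. From below, $h_q^+$ is the lower semicircle $\frac12-\sqrt{\frac1{16}-(x-\frac12)^2}$ on $[\frac14,\frac34]$ and $+\infty$ elsewhere. Its only finite local extremum is the minimum $\frac14$, and the two-interval condition gives only $\frac14$ too, since away from $x=\frac12$ the function is strictly monotone or $+\infty$. From above we get $\frac34$. From the left and right the functions are strictly monotone on the part where they are finite and give nothing. So $E=\{\frac14,\frac34\}$ and $D_0=\{0,\frac14,\frac34,1\}$.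

The next lemma is what the absence of extrema buys.

**Lemma 3.** Let $f:(a,b)\to(-\infty,s]$ be lsc without local extrema of value $<s$.

(i) If $c<t<d$ and $f(t)<s$, then $f(t)>\min(f(c),f(d))$.
(ii) For $y<s$ the set $\{f>y\}$ is convex.
(iii) If $f(t)<s$, then either $f(c)<f(t)$ for all $c<t$, or $f(d)<f(t)$ for all $d>t$.

*Mirror form.* Let $f:(a,b)\to[s,\infty)$ be usc without local extrema of value $>s$. Then $\{f<y\}$ is convex for $y>s$; and if $f(t)>s$, then either $f(c)>f(t)$ for all $c<t$, or $f(d)>f(t)$ for all $d>t$.

*Proof.* (i) Suppose $f(t)\le\min(f(c),f(d))$ and let $m=\min_{[c,d]}f\le f(t)<s$. If $m<f(t)$, then $m$ is attained only in $(c,d)$; if $m=f(t)$, it is attained at $t\in(c,d)$. Either way there is a local minimum of value $m<s$, a contradiction. (ii) Let $f(c),f(d)>y$ and $c<t<d$. Either $f(t)=s>y$, or $f(t)>\min(f(c),f(d))>y$ by (i). (iii) Otherwise there are $c<t<d$ with $f(c),f(d)\ge f(t)$, against (i). The mirror form is the lemma for $-f$. $\square$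

## 4. Complementary components are strips between monotone curves

Fix gaps $J,K$ of $\overline{D_0}$ and $R=R_k$, and let $U$ be a component of the open set $Q=(J\times K)\setminus R$. We use throughout that $J,K\subset(0,1)$ and $J\cap E=K\cap E=\emptyset$. Also
$$(\overline U\setminus U)\cap(J\times K)\subset R,\tag{3}$$
since a point of $Q$ in $\overline U$ has a connected neighborhood in $Q$ meeting $U$, so it lies in $U$.

**Step 1: sections are intervals.** This step rules out components that bend back over themselves.

**Lemma 4.** All horizontal and vertical sections of $U$ are connected.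

*Proof.* Vertical sections of $U$ are horizontal sections of $U^T$, a component of $(K\times J)\setminus R_{k'}$. So it suffices to treat horizontal sections. Suppose $U\cap(J\times\{y_0\})$ is disconnected, and join two points in different components of it by a polygonal path in $U$. The path is a finite concatenation of subpaths in the line $y=y_0$ and subpaths lying off this line except for their endpoints. A subpath of the first kind stays in one component of the section. So some subpath of the second kind joins points $z_i=(u_i,y_0)$, $u_1<u_2$, in different components. It contains a simple polygonal arc $\alpha\subset U$ from $z_1$ to $z_2$, and $\alpha\setminus\{z_1,z_2\}$, being connected and off the line, lies on one side of it.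

The first point after $z_1$ on the segment $[u_1,u_2]\times\{y_0\}$ that is not in $U$ is some $(t,y_0)$ with $u_1<t<u_2$, and it lies in $R$ by (3). Let $\gamma$ be the Jordan curve $\alpha\cup([u_1,u_2]\times\{y_0\})$ and $W$ its interior. Then $\overline W=W\cup\gamma\subset\mathrm{conv}(\gamma)\subset J\times K$. Let $C=R\cap\overline W$: it is compact, contains $(t,y_0)$, and misses $\alpha$.

*Case 1: $\alpha$ lies above the line.* Then $W\subset\{y\ge y_0\}$ and, $W$ being open, $W\subset\{y>y_0\}$. Let $(x^*,y^*)\in C$ have maximal $y$-coordinate.

If $y^*>y_0$, the point is not on $\gamma$, so it is in $W$. In a small box around it inside $W$, no point of $R$ is higher than $y^*$. So for $q$ slightly above $y^*$ we have $h_q^-\le y^*$ near $x^*$, with equality at $x^*$. By Lemma 2(b) $y^*\in E$, contradicting $y^*\in K$.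

If $y^*=y_0$, then $W\cap R=\emptyset$. A small disc around $(t,y_0)$ misses $\alpha$. Its open upper half is connected and disjoint from $\gamma$; it meets $W$, because $(t,y_0)\in\gamma=\partial W$ and $W\subset\{y>y_0\}$. So the upper half lies in $W$ and misses $R$. Hence for $q$ slightly above $y_0$ we have $h_q^-\le y_0$ near $t$, with equality at $t$. By Lemma 2(b) $y_0\in E$, contradicting $y_0\in K$.

*Case 2: $\alpha$ lies below the line.* Then $W\subset\{y<y_0\}$. Let $(x^*,y^*)\in C$ have minimal $y$-coordinate. If $y^*<y_0$, the point is in $W$, a small box around it contains no lower point of $R$, and for $q$ slightly below $y^*$ the function $h_q^+$ has a local minimum at $x^*$ with value $y^*$. If $y^*=y_0$, the open lower half of a small disc around $(t,y_0)$ lies in $W$ and misses $R$, and for $q$ slightly below $y_0$ the function $h_q^+$ has a local minimum at $t$ with value $y_0$. Both times $y^*\in E\cap K$, a contradiction. $\square$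

**Step 2: the boundary functions have no extrema.** By Lemma 4, with $(a,b)=\pi_1(U)$,
$$U=\{(x,y):x\in(a,b),\ \varphi_U(x)<y<\psi_U(x)\},\qquad i\le\varphi_U<\psi_U\le s,\quad i=\inf K,\ s=\sup K.$$
Since $U$ is open, $\psi_U$ is lsc and $\varphi_U$ is usc. By (3), if $\psi_U(x)<s$ then $(x,\psi_U(x))\in R$, and if $\varphi_U(x)>i$ then $(x,\varphi_U(x))\in R$. Consequently, if $(x,q)\in U$, then for all $x'$ near $x$
$$\psi_U(x')=\min(h_q^+(x'),s),\qquad\varphi_U(x')=\max(h_q^-(x'),i).\tag{4}$$
Indeed $(x',q)\in U$, and $R$ has no point over $x'$ strictly between $q$ and $\psi_U(x')$. If $\psi_U(x')<s$, the first hit is at $\psi_U(x')$; if $\psi_U(x')=s$, it is at $s$ or later. The same goes below.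

So $\psi_U$ has no local extremum of value $v<s$. At a local maximum, $\psi_U\le v<s$ nearby, so $h_q^+=\psi_U\le v$ nearby with $h_q^+=v$ at the point. At a local minimum, $h_q^+\ge\psi_U\ge v$ nearby, with $h_q^+=v$ at the point. In both cases $v\in E$ by Lemma 2(b), but $v\in K$. Likewise $\varphi_U$ has no local extremum of value $>i$. So Lemma 3 applies to $\psi_U$ with bound $s$, and its mirror form to $\varphi_U$ with bound $i$.

**Step 3: continuity.** A semicontinuous boundary could still jump. A jump would be a vertical wall in $R$ next to $U$, and such walls are seen by $R^T$.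

**Lemma 5.** There are no $t\in J$, $\varepsilon>0$ and $y_0<y_1$ in $K$ with $\{t\}\times[y_0,y_1]\subset R$ and $(t,t+\varepsilon)\times[y_0,y_1]\subset U$ or $(t-\varepsilon,t)\times[y_0,y_1]\subset U$.

*Proof.* In the first case let $q=t+\varepsilon/2$. For $y\in(y_0,y_1)$ we have $(y,q)\notin R^T$, and the function $h_q^-$ of $R^T=R_{k'}$ at $y$ is $\max\{x<q:(x,y)\in R\}=t$. So it is constantly $t$ on $(y_0,y_1)$, and $t\in E$ by Lemma 2(b), contradicting $t\in J$. In the second case take $q=t-\varepsilon/2$ and $h_q^+$ of $R^T$. $\square$

**Lemma 6.** $\psi_U$ and $\varphi_U$ are continuous. On each component of $O_\psi=\{x\in(a,b):\psi_U(x)<\sup K\}$, $\psi_U$ is a strictly monotone homeomorphism onto an open interval contained in $K$. The same holds for $\varphi_U$ on the components of $O_\varphi=\{x\in(a,b):\varphi_U(x)>\inf K\}$.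

*Proof.* Write $\psi,\varphi$ for $\psi_U,\varphi_U$. Where $\psi=s$, continuity follows from lower semicontinuity and $\psi\le s$. Let $\psi(t)<s$ and suppose $\psi$ is not usc at $t$. Then there are $y_1\in(\psi(t),s)$ and a strictly monotone sequence $x_n\to t$ with $\psi(x_n)>y_1$. By Lemma 3(ii), $\psi>y_1$ at all points strictly between $t$ and $x_1$. Fix $y_0\in(\psi(t),y_1)$. As $\varphi$ is usc and $\varphi(t)<y_0$, we have $\varphi<y_0$ near $t$. So for some $\varepsilon>0$ the strip $(t,t+\varepsilon)\times[y_0,y_1]$ (if $x_n\downarrow t$) or $(t-\varepsilon,t)\times[y_0,y_1]$ (if $x_n\uparrow t$) is contained in $U$. For $y\in[y_0,y_1]$ the point $(t,y)\in J\times K$ is in $\overline U$, and not in $U$ because $y>\psi(t)$; so it is in $R$ by (3). This contradicts Lemma 5.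

Where $\varphi=i$, continuity follows from $\varphi$ being usc and $\ge i$. Let $\varphi(t)>i$ and suppose $\varphi$ is not lsc at $t$. Then there are $y_0\in(i,\varphi(t))$ and strictly monotone $x_n\to t$ with $\varphi(x_n)<y_0$, and by the mirror form $\varphi<y_0$ strictly between $t$ and $x_1$. Fix $y_1\in(y_0,\varphi(t))$. As $\psi$ is lsc and $\psi(t)>y_1$, a one-sided strip over $[y_0,y_1]$ next to $t$ lies in $U$, while $\{t\}\times[y_0,y_1]\subset R$ by (3). This contradicts Lemma 5.

On a component of $O_\psi$ the function $\psi$ is continuous without local extrema. If it took equal values at $c<d$, it would have an extremum in $(c,d)$; so it is injective, hence strictly monotone, and its values lie in $(i,s)=K$. The same argument works for $\varphi$. $\square$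

**Definition.** $\Phi=\Phi(\mathcal R)$ is the countable set of all homeomorphisms $\psi_U|W$ ($W$ a component of $O_\psi$) and $\varphi_U|W$ ($W$ a component of $O_\varphi$), over all $k,J,K,U$. $\Gamma$ is the countable set of all finite compositions, on their natural domains, of elements of $\Phi\cup\Phi^{-1}\cup\{\mathrm{id}_{(0,1)}\}$. Each nonempty $\gamma\in\Gamma$ is a monotone homeomorphism between open intervals, and $\Gamma$ is closed under composition and inverses.

**Examples.** *Tests 3 and 4.* Over an interval $[a,b]$ whose row segment at height $q$ misses $R$, each first-hit function is $\pm\infty$ throughout or one of the strictly increasing functions $f,g$ (for $R^T$: $f^{-1},g^{-1}$). So $E=\emptyset$ and $D_0=\{0,1\}$. The components of $(0,1)^2\setminus R$ are the regions cut out by the graphs, and $\Phi$ is $\{f,f^{-1}\}$, respectively $\{f,g,f^{-1},g^{-1}\}$, restricted to $(0,1)$. So $\Gamma$ is the group generated by the given maps.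

*The disc.* In $(\frac14,\frac34)^2$ the complement of $R$ has four corner components. For the lower left one, $\pi_1(U)=(\frac14,\frac12)$, and $\psi_U$ is $\lambda(x)=\frac12-\sqrt{\frac1{16}-(x-\frac12)^2}$, a decreasing involution of $(\frac14,\frac12)$ with fixed point $p=\frac12-\frac{\sqrt2}8$. With $\sigma(x)=1-x$ the other three arcs are $\lambda\sigma$, $\sigma\lambda$ and $\sigma\lambda\sigma$. The remaining products of gaps miss $R$ and contribute nothing.

## 5. Admissible sets

We now enlarge $D_0$ so that, over gaps of the larger closure, $R$ is completely described by the maps in $\Phi$.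

**Definition.** $S=S(\mathcal R)$ is the countable set consisting of

* $D_0$;
* the endpoints of $\pi_1(U)$ for all $U$ as in Section 4;
* the endpoints of $\mathrm{dom}\,\theta$ and $\mathrm{ran}\,\theta$ for $\theta\in\Phi$;
* the endpoints of the components of $\{x\in\mathrm{dom}\,\gamma:\gamma(x)\ne x\}$ for $\gamma\in\Gamma$.

A countable set $D\subset I$ is *admissible* if

1. $S\subset D$;
2. for $\theta\in\Phi$ and $x\in\mathrm{dom}\,\theta$: $x\in D\iff\theta(x)\in D$;
3. for $p\in D$, every $k$, and every gap $K$ of $\overline D$: $e((R_k)_p)\cap K=\emptyset$.

The smallest set $D\supset S$ that is closed under all $\theta^{\pm1}$, $\theta\in\Phi$, and contains $e((R_k)_p)$ for all $k$ whenever it contains $p$, is countable and admissible. In Tests 3 and 4 it is $\{0,1\}$. For the disc it is $\{0,\frac14,p,\frac12,1-p,\frac34,1\}$: the points $p$ and $1-p$ come from the fixed points of $\lambda$ and $\sigma\lambda\sigma$, and the sections over $\frac14,p,\frac12,1-p,\frac34$ have endpoints in $\{\frac12\},\{p,1-p\},\{\frac14,\frac34\},\{p,1-p\},\{\frac12\}$.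

Let $D$ be any admissible set. Gaps of $\overline D$ are contained in gaps of $\overline{D_0}$. Lemmas 7–9 say how $\Gamma$ and $R_k$ act on gaps, and Lemma 10 handles sections over $\overline D$.

**Lemma 7.** If a gap $J$ of $\overline D$ meets $\mathrm{dom}\,\gamma$, $\gamma\in\Gamma$, then $J\subset\mathrm{dom}\,\gamma$ and $\gamma(J)$ is a gap of $\overline D$.

*Proof.* By induction on the length of the composition it suffices to take $\gamma=\theta^{\pm1}$ with $\theta\in\Phi$ ($\mathrm{id}_{(0,1)}$ being trivial). The endpoints of $\mathrm{dom}\,\theta$ and $\mathrm{ran}\,\theta$ are in $D$, so a gap meeting the domain (range) lies inside it. By condition 2, and since domain and range are open, $\theta(\overline D\cap\mathrm{dom}\,\theta)=\overline D\cap\mathrm{ran}\,\theta$. So $\theta$ maps the components of $\mathrm{dom}\,\theta\setminus\overline D$ onto those of $\mathrm{ran}\,\theta\setminus\overline D$, and both kinds of components are gaps of $\overline D$. $\square$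

**Lemma 8.** If $\gamma\in\Gamma$ and $\gamma(J)=J$ for a gap $J$ of $\overline D$, then $\gamma|J$ is increasing and is either the identity or fixed-point free. If $\gamma,\gamma'\in\Gamma$ map $J$ onto the same gap and agree at one point of $J$, they agree on $J$.

*Proof.* A component of $\{\gamma(x)\ne x\}$ that meets $J$ has its endpoints in $S\subset D$, hence contains $J$. This is the dichotomy. A decreasing homeomorphism of $J$ onto itself has a fixed point in $J$ and is not the identity, so it is excluded. For the last claim apply this to $\gamma^{-1}\gamma'$. $\square$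

**Lemma 9.** Let $J\subset J_0$ and $K\subset K_0$ be gaps of $\overline D$ inside gaps of $\overline{D_0}$, and let $U$ be a component of $(J_0\times K_0)\setminus R_k$ meeting $J\times K$. Then $J\subset\pi_1(U)$. Either $\psi_U\equiv\sup K_0$ on $J$, or there is $\theta\in\Phi$ with $J\subset\mathrm{dom}\,\theta$, $\theta=\psi_U$ on $\mathrm{dom}\,\theta$, and $\theta(J)$ a gap of $\overline D$; likewise for $\varphi_U$ with $\inf K_0$. Hence on $J\times K$ the condition $y<\psi_U(x)$ is always true, always false, or reads $y<\theta(x)$ with $\theta\in\Phi$, $\theta(J)=K$; and similarly for $y>\varphi_U(x)$.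

*Proof.* The endpoints of $\pi_1(U)$ are in $S$, and $J$ meets $\pi_1(U)$, so $J\subset\pi_1(U)$. If $\psi_U$ is not constantly $\sup K_0$ on $J$, then $J$ meets a component of $O_\psi$. This is the domain of some $\theta\in\Phi$ with $\theta=\psi_U$ there, and Lemma 7 applies. If $\theta(J)\ne K$, then $\theta(J)$ and $K$ are disjoint intervals, so $y<\theta(x)$ holds for all or for no $(x,y)\in J\times K$. The same argument works for $\varphi_U$. $\square$

The next lemma is the delicate one: condition 3 speaks of $p\in D$, and we need a statement for $p\in\overline D$.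

**Lemma 10.** For $p\in\overline D$, $K$ a gap of $\overline D$ and every $k$: $(R_k)_p\cap K\in\{\emptyset,K\}$.

*Proof.* Put $R=R_k$ and suppose that $K$ meets both $R_p$ and $I\setminus R_p$. Pick $q\in K\setminus R_p$. The component of $I\setminus R_p$ containing $q$ has an endpoint $y\in R_p\cap K$, on the side where $R_p$ meets $K$. So $y\in e(R_p)\cap K$, and by condition 3 $p\notin D$; in particular $p\in(0,1)$. Let $N\subset(0,1)$ be an open interval around $p$ with $(x,q)\notin R$ for $x\in N$, and let $K_0\supset K$ be the gap of $\overline{D_0}$.

*Case $q<y$.* Let $s=\sup K$ and $f=\min(h_q^+,s):N\to(q,s]$, which is lsc. As in Step 2 of Section 4, a local extremum of $f$ of value $v<s$ is one of $h_q^+$, so $v\in E\subset D$, while $v\in(q,s)\subset K$; impossible. As $f(p)=y<s$, Lemma 3(iii) gives $f<y$ on $N'$, where $N'$ is $N\cap(-\infty,p)$ or $N\cap(p,\infty)$. If some $c\in N'$ were in $D$, then $h_q^+(c)=f(c)\in(q,y)\subset K$ would be in $e(R_c)$, against condition 3. So $N'$ misses $D$ and, being open, misses $\overline D$. As $p\in\overline D$, $N'$ lies in a gap $J$ of $\overline D$ having $p$ as an endpoint.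

Let $J_0\supset J$ be the gap of $\overline{D_0}$. The connected set $N'\times\{q\}$ lies in one component $U$ of $(J_0\times K_0)\setminus R$. By (4) and $h_q^+(c)<y<\sup K_0$, $\psi_U(c)=h_q^+(c)\in(q,y)$ for $c\in N'$. By Lemma 9, $\psi_U$ maps $J$ homeomorphically onto a gap of $\overline D$; that gap meets $K$, so it is $K$. As $c\in N'$ tends to the endpoint $p$ of $J$, $\psi_U(c)$ tends to an endpoint of $K$. But $\psi_U(c)\in(q,y)$ and $[q,y]\subset K$, a contradiction.

*Case $q>y$.* Let $i=\inf K$ and $f=\max(h_q^-,i):N\to[i,q)$, which is usc without local extrema of value $>i$, for the same reason. As $f(p)=y>i$, the mirror form gives $f>y$ on one side $N'$ of $p$ in $N$. If $c\in N'\cap D$, then $h_q^-(c)=f(c)\in(y,q)\subset K$ is in $e(R_c)$, against condition 3. So $N'$ lies in a gap $J$ of $\overline D$ with endpoint $p$. With $U$ as before, $\varphi_U(c)=h_q^-(c)\in(y,q)$ for $c\in N'$, and $\varphi_U$ maps $J$ homeomorphically onto $K$ by Lemma 9. Letting $c\to p$ contradicts $[y,q]\subset K$. $\square$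

Now we can produce automorphisms. This is the only way in which we ever will.

**Lemma 11.** Let $D$ be admissible, and let $\chi\in\mathrm{Homeo}_+(I)$ fix $\overline D$ pointwise and satisfy $\chi\theta=\theta\chi$ on $\mathrm{dom}\,\theta\setminus\overline D$ for all $\theta\in\Phi$. Then $(\chi\times\chi)(R_k)=R_k$ for all $k$.

*Proof.* $\chi$ maps each gap of $\overline D$ onto itself. We show $(x,y)\in R_k\iff(\chi x,\chi y)\in R_k$. If $x,y\in\overline D$, the point is fixed. If $x\in\overline D$ and $y$ is in a gap $K$, then $\chi x=x$, $\chi y\in K$, and Lemma 10 applies. If $y\in\overline D$ and $x$ is in a gap, use Lemma 10 for $R_{k'}=R_k^T$.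

Finally let $x\in J$, $y\in K$ with $J\subset J_0$, $K\subset K_0$ as in Lemma 9. The set $(J\times K)\setminus R_k$ is the union of the sets $U\cap(J\times K)$, $U$ a component of $(J_0\times K_0)\setminus R_k$. By Lemma 9 each of these that is nonempty is defined inside $J\times K$ by conditions $y<\theta(x)$, $y>\theta'(x)$ with $\theta,\theta'\in\Phi$ mapping $J$ onto $K$, or trivial ones. These are invariant: $y<\theta(x)\iff\chi y<\chi\theta(x)=\theta(\chi x)$, and likewise for $>$. $\square$

## 6. Return groups and Hölder's theorem

From now on $D$ is the smallest set defined in Section 5. By Lemma 11 we must fill the gaps of $\overline D$ compatibly with $\Phi$. The only constraint on one gap is the group of maps that return it to itself. This section finds out what these groups look like, and adds points to $D$ where their orbits would not be dense.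

For a gap $J$ of $\overline D$ let $G_J=\{\gamma|J:\gamma\in\Gamma,\ \gamma(J)=J\}$, a countable group. By Lemma 8 it acts freely on $J$ by increasing homeomorphisms. Put $g<h$ iff $g(x)<h(x)$ for some $x\in J$. By freeness and the intermediate value theorem this then holds for all $x$, so it is a total order, invariant under multiplication on both sides. It is Archimedean: if $g>1$, then $g^n(x)$ increases to $\sup J$, since a limit in $J$ would be a fixed point; so for each $h$ some $g^n>h$. By Hölder's theorem (every Archimedean ordered group is isomorphic, as an ordered group, to a subgroup of $(\mathbb R,+)$) there is an order embedding of groups $\tau:G_J\to\mathbb R$.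

**The case $G_J$ not cyclic** (the trivial group counts as cyclic). Then $\tau(G_J)$ is dense in $\mathbb R$. We compare $J$ with $\mathbb R$. For $y\le y'$ in $J$ define
$$y\approx y'\iff\text{there is no }g\in G_J\setminus\{1\}\text{ with }gy\in[y,y'].$$

**Lemma 12.** Let $G_J$ be not cyclic, fix $x_0\in J$, and let $\Lambda(y)=\sup\{\tau(g):gx_0\le y\}$ for $y\in J$. Then $\Lambda:J\to\mathbb R$ is continuous, nondecreasing and onto, its fibers are compact intervals, $\Lambda(hy)=\tau(h)+\Lambda(y)$ for $h\in G_J$, and $y\approx y'\iff\Lambda(y)=\Lambda(y')$.

*Proof.* The orbit of $x_0$ is unbounded in $J$ in both directions. So some $g$ has $gx_0\le y$ and some $h$ has $hx_0>y$; the latter bounds the set by $\tau(h)$. Hence $\Lambda$ is finite, and it is nondecreasing. Since $gx_0\le hy$ iff $h^{-1}gx_0\le y$, the equation $\Lambda(hy)=\tau(h)+\Lambda(y)$ holds. So the image of $\Lambda$ is invariant under $\tau(G_J)$, hence dense in $\mathbb R$ and unbounded in both directions. A monotone function with dense image is continuous, so $\Lambda$ is continuous and onto. A fiber $\Lambda^{-1}(r)$ is closed in $J$ and convex, and lies in $[y_1,y_2]$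 whenever $\Lambda(y_1)<r<\Lambda(y_2)$; so it is a compact interval.

Let $y\le y'$. If $g\neq1$ and $gy\in[y,y']$, then $gy>y$, so $g>1$ and $\Lambda(y')\ge\Lambda(gy)=\Lambda(y)+\tau(g)>\Lambda(y)$. Conversely, if $\Lambda(y)<\Lambda(y')$, pick $g$ with $0<\tau(g)<\Lambda(y')-\Lambda(y)$; then $\Lambda(gy)<\Lambda(y')$, so $y<gy<y'$. $\square$

So $\approx$ is an equivalence relation. Its definition uses no $x_0$ and no $\tau$. It is also symmetric under reversal of order: if $g\ne1$ and $gy'\in[y,y']$, then $g<1$ and $y<g^{-1}y\le y'$, so $g^{-1}y\in[y,y']$; and conversely. Hence if $\gamma\in\Gamma$ maps $J$ onto a gap $K$, increasing or decreasing, then $G_K=\gamma G_J\gamma^{-1}$ and $\gamma$ carries $\approx$ on $J$ to $\approx$ on $K$. Let $E_J$ be the set of endpoints of nondegenerate $\approx$-classes. It is countable, and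
$$\gamma(E_J)=E_{\gamma(J)}.\tag{5}$$

**Lemma 13.** Let $G_J$ be not cyclic. If $E_J=\emptyset$, all $G_J$-orbits are dense in $J$. If $E_J\neq\emptyset$, the components of $J\setminus\overline{E_J}$ are exactly the interiors of the nondegenerate $\approx$-classes.

*Proof.* If $E_J=\emptyset$, $\Lambda$ is a homeomorphism onto $\mathbb R$ that turns $G_J$ into the translations by $\tau(G_J)$, a dense group.

Let $E_J\ne\emptyset$ and let $N$ be a component of $J\setminus\overline{E_J}$. If $y<y'$ in $N$ had $\Lambda(y)<\Lambda(y')$, then, since $\Lambda(E_J)$ is $\tau(G_J)$-invariant and so dense, some $e\in E_J$ would have $\Lambda(y)<\Lambda(e)<\Lambda(y')$. Then $e\in(y,y')\subset N$, a contradiction. So $N$ lies in one class, which is nondegenerate, and $N$ misses its endpoints; thus $N$ lies in the interior of a class. On the other hand, the interior of a nondegenerate class is connected, open and misses $E_J$, hence $\overline{E_J}$; so it lies in one component. The two inclusions together give the claim. $\square$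

**Example (blown-up translations).** Let $H=\mathbb Z+\sqrt2\,\mathbb Z$ and $\ell_{m+n\sqrt2}=2^{-|m|-|n|}$. Put $B(x)=x+\sum_{h\in H,\,h<x}\ell_h$ and $I_h=[B(h),B(h)+\ell_h]$. The real line is the disjoint union of the intervals $I_h$ and the points $B(x)$, $x\notin H$. For $k\in H$ let $T_k$ map $I_h$ onto $I_{h+k}$ by the increasing affine map, and $B(x)$ to $B(x+k)$ for $x\notin H$. This is an increasing bijection of $\mathbb R$, so a homeomorphism; $T_kT_{k'}=T_{k+k'}$, and $T_k$ has no fixed point if $k\ne0$. Let $R$ be the union of the graphs of $\hat T_1$ and $\hat T_{\sqrt2}$; these are strictly increasing with $\hat T_1<\hat T_{\sqrt2}$ on $(0,1)$. Exactly as in Test 4, $E=\emptyset$, $D=\{0,1\}$, $J=(0,1)$, and $G_J$ is (after transport to $\mathbb R$) the group of all $T_k$, which is isomorphic to $H$ and not cyclic. An orbit meets each $I_h$ in at most one point, so no orbit is dense and "take a single orbit" fails. The nondegenerate classes are the $I_h$. Indeed, if $y\le y'$ are in $I_h$ and $T_ky\in[y,y']$, then $k=0$. If $y<y'$ are not in one $I_h$, let $x\le x'$ be the points to which they are collapsed; then $x<x'$, and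 any $k\in H$ with $0<k<x'-x$ has $T_ky\in(y,y')$. So $E_J$ consists of the endpoints of the $I_h$, and the interior of $I_h$ is returned to itself only by the identity.

The example suggests adding the sets $E_J$:
$$D^+=D\cup\bigcup\{E_J:J\text{ a gap of }\overline D,\ G_J\text{ not cyclic}\}.$$
All of Section 5 was proved for an arbitrary admissible set, so that we can use it again:

**Lemma 14.** $D^+$ is admissible.

*Proof.* $D^+$ is countable, and condition 1 is clear.

*Condition 2.* Let $\theta\in\Phi$, $x\in\mathrm{dom}\,\theta$. We have $x\in D\iff\theta(x)\in D$. If $x\in E_J$ with $G_J$ not cyclic, then $J$ meets $\mathrm{dom}\,\theta$, so $\theta(J)$ is a gap by Lemma 7, $G_{\theta(J)}\cong G_J$ is not cyclic, and $\theta(x)\in E_{\theta(J)}\subset D^+$ by (5). If $\theta(x)\in E_K$ with $G_K$ not cyclic, apply the same to $\theta^{-1}\in\Gamma$.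

*Condition 3.* Let $p\in D^+$ and suppose $y\in e((R_k)_p)\cap K^+$ with $K^+$ a gap of $\overline{D^+}$, contained in a gap $K$ of $\overline D$. If $p\in D$, this contradicts condition 3 for $D$. So $p\in E_J$, where $J$ is a gap of $\overline D$. Let $J_0\supset J$ and $K_0\supset K$ be the gaps of $\overline{D_0}$. As $y$ is an endpoint of a component of $I\setminus(R_k)_p$, there is an open interval of points $y'\in K$ adjacent to $y$ on one side with $(p,y')\notin R_k$. The points $(p,y')$ lie in one component $U$ of $(J_0\times K_0)\setminus R_k$, while $(p,y)\in R_k$ is not in $U$. So $y=\psi_U(p)$ or $y=\varphi_U(p)$. As $y\in K_0$, we have $p\in O_\psi$, respectively $p\in O_\varphi$, so $y=\theta(p)$ with $\theta\in\Phi$. By condition 2, $y\in D^+$, contradicting $y\in K^+$. $\square$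

So Lemmas 7–11 hold for $D^+$. For a gap $J$ of $\overline{D^+}$ let $G_J^+=\{\gamma|J:\gamma\in\Gamma,\ \gamma(J)=J\}$.

**Lemma 15.** For each gap $J$ of $\overline{D^+}$ the group $G_J^+$ is

* (T) trivial, or
* (Z) infinite cyclic, or
* (M) not cyclic, in which case all its orbits are dense in $J$.

*Proof.* If $J$ is also a gap of $\overline D$, then $G_J^+=G_J$. If this group is cyclic and nontrivial, it is infinite, being ordered. If it is not cyclic, then $E_J=\emptyset$, since $J$ misses $D^+$, and Lemma 13 applies. Otherwise $J$ is a component of $J_1\setminus\overline{E_{J_1}}$ for a gap $J_1$ of $\overline D$ with $G_{J_1}$ not cyclic and $E_{J_1}\ne\emptyset$, so $J$ is the interior of a class $[e,e']\subset J_1$. If $\gamma(J)=J$, then by Lemma 7 for $D$, $\gamma(J_1)$ is a gap meeting $J_1$, so $\gamma(J_1)=J_1$. By Lemma 8 for $D$, $\gamma|J_1$ is increasing, so it fixes $e\in J_1$, so it is the identity. Thus $G_J^+$ is trivial. $\square$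

The disc gives type (T) in all gaps, Test 3 gives (Z), and Test 4 gives (M).

## 7. Choice sets are unique up to automorphisms

We can now say which fillings to allow: those of Tests 1, 3 and 4, made compatible along $\Gamma$.

**Definition.** A countable $A\subset I\setminus\overline{D^+}$ is a *choice set* for $\mathcal R$ if

* $A\cap J$ is dense in $J$ for each gap $J$ of $\overline{D^+}$;
* $A$ is invariant: $x\in A\iff\theta(x)\in A$ for $\theta\in\Phi$, $x\in\mathrm{dom}\,\theta$ (and hence the same for all $\gamma\in\Gamma$);
* $A\cap J$ is a single $G_J^+$-orbit for each gap $J$ of type (M).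

**Lemma 16.** If $A,A'$ are choice sets for $\mathcal R$, there is $\chi\in\mathrm{Homeo}_+(I)$ fixing $D^+$ pointwise with $\chi(A)=A'$ and $(\chi\times\chi)(R_k)=R_k$ for all $k$.

*Proof.* Call gaps $J,K$ of $\overline{D^+}$ equivalent if $\gamma(J)=K$ for some $\gamma\in\Gamma$, and fix a representative $J$ in each class. First we construct an increasing homeomorphism $\chi_J:J\to J$ that commutes with $G_J^+$ and satisfies $\chi_J(A\cap J)=A'\cap J$.

*Type (T).* $A\cap J$ and $A'\cap J$ are countable and dense in $J$, without endpoints. Use Cantor's theorem and extend.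

*Type (Z).* Let $f>\mathrm{id}$ generate $G_J^+$, and pick $p\in A\cap J$, $p'\in A'\cap J$. By invariance $f(p)\in A$ and $f(p')\in A'$. Cantor's theorem on the open intervals, followed by extension, gives an increasing homeomorphism $[p,f(p)]\to[p',f(p')]$ taking $A\cap[p,f(p)]$ onto $A'\cap[p',f(p')]$. Extend it by $\chi_Jf^n=f^n\chi_J$ ($n\in\mathbb Z$). This is well defined at the points $f^n(p)$, and it is defined on $J$ and onto $J$, because $f^n(p)$ and $f^n(p')$ tend to the ends of $J$ as $n\to\pm\infty$. By invariance $\chi_J(A\cap J)=A'\cap J$.

*Type (M).* Here $A\cap J=G_J^+x$ and $A'\cap J=G_J^+x'$. As $gx<hx\iff g<h\iff gx'<hx'$, the map $gx\mapsto gx'$ is an order isomorphism between dense subsets of $J$. It extends to an increasing homeomorphism $\chi_J$ of $J$, which commutes with each element of $G_J^+$ on the dense set $G_J^+x$, hence on $J$.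

Now transport. For $K=\gamma(J)$, $\gamma\in\Gamma$, put $\chi_K=\gamma\chi_J\gamma^{-1}$. If $\gamma,\gamma'$ both map $J$ onto $K$, then $\gamma^{-1}\gamma'$ restricts to an element of $G_J^+$, which commutes with $\chi_J$; so $\chi_K$ does not depend on $\gamma$. It is increasing, also when $\gamma$ is decreasing, and it maps $A\cap K$ onto $A'\cap K$ by invariance. If $\theta\in\Phi$ maps $K=\gamma(J)$ onto $K'$, then $K'=\theta\gamma(J)$ and $\chi_{K'}=\theta\chi_K\theta^{-1}$.

Let $\chi$ be the union of all $\chi_K$ and the identity on $\overline{D^+}$. This is an increasing bijection of $I$, hence in $\mathrm{Homeo}_+(I)$. By Lemma 7 for $D^+$ every point of $\mathrm{dom}\,\theta\setminus\overline{D^+}$ lies in a gap contained in $\mathrm{dom}\,\theta$, so $\chi\theta=\theta\chi$ there. Lemma 11 for $D^+$ gives $(\chi\times\chi)(R_k)=R_k$. $\square$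

**Naturality.** All constructions use only the order and topology of $I$ and the sets $R_k$. So for $\omega\in\mathrm{Homeo}_+(I)$
$$D^+(\omega\mathcal R)=\omega D^+(\mathcal R),\qquad\Phi(\omega\mathcal R)=\omega\Phi(\mathcal R)\omega^{-1},\tag{6}$$
and $\omega$ maps choice sets of $\mathcal R$ to choice sets of $\omega\mathcal R$.

## 8. Borel enumerations

It remains to produce a choice set for every $\mathcal R$, in a Borel way. A *Borel enumeration* of a countable set $C(\mathcal R)\subset I$ is a sequence of Borel maps $c_n$ from the space of systems to $I\cup\{*\}$ with $C(\mathcal R)=\{c_n(\mathcal R):n\in\mathbb N\}\setminus\{*\}$; the value $*$ means "undefined". The principle is that every quantifier must run over a countable set, such as rationals, words or boxes.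

**Step 1: first-hit functions.** For $(x,q)\notin R$ and $q\le t<1$, $h_q^+(x)>t$ iff $R\cap(\{x\}\times[q,t])=\emptyset$; and $h_q^+(x)=+\infty$ iff $R\cap(\{x\}\times[q,1])=\emptyset$. Similarly for $h^-_q$. By (1), $(\mathcal R,q,x)\mapsto h_q^\pm(x)$, for each $R_k$, is Borel on its Borel domain.

**Step 2: $E$ and $D_0$.** By Lemma 2(a), $E$ is indexed by $k$, a sign, "sup" or "inf", and rational tuples $(q,a,a',b',b)$; we need the sups and infs to be Borel in $\mathcal R$. Suppose $[a,b]\times\{q\}$ misses $R_k$, a Borel condition. As the sets $\{h_q^+>t\}$ are open, $\sup_{(a,b)}h_q^+$ is the sup over rational $x\in(a,b)$. Also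
$$\inf_{(a,b)}h_q^+=\inf\{t\in\mathbb Q\cap[q,1]:R_k\cap([c,d]\times[q,t])\ne\emptyset\text{ for some rationals }a<c<d<b\},\tag{7}$$
with $\inf\emptyset=+\infty$. Indeed, if the box is met, some $x\in[c,d]$ has $h_q^+(x)\le t$. Conversely each $x\in(a,b)$ with $h_q^+(x)\le t$ witnesses the condition for $t$. Here it suffices to use rational $t$, since a finite value $h_q^+(x)$ is either $1$ or the infimum of the rationals in $(h_q^+(x),1]$. Symmetrically, $\inf_{(a,b)}h_q^-$ is the inf over rational $x$, and $\sup_{(a,b)}h_q^-=\sup\{t\in\mathbb Q\cap[0,q]:R_k\cap([c,d]\times[t,q])\ne\emptyset$ for some rationals $a<c<d<b\}$, with $\sup\emptyset=-\infty$. All this is Borel, so $E$ and $D_0$ are Borel enumerated.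

**Step 3: gaps.** If $C\ni0,1$ is Borel enumerated by $(c_n)$, then "$r\notin\overline C$" for rational $r$ is Borel: some rational $\varepsilon>0$ satisfies $|c_n-r|\ge\varepsilon$ for all $n$ with $c_n\ne*$. The gap of $\overline C$ containing $r$ is $(\sup\{c_n:c_n<r\},\inf\{c_n:c_n>r\})$. So gaps are indexed by rationals.

**Step 4: the components $U$.** Index them by $k$ and rational points $z\notin R_k$ with both coordinates outside $\overline{D_0}$. Let $J,K$ be the gaps containing the coordinates and $U_z$ the component of $(J\times K)\setminus R_k$ containing $z$. A nondegenerate rational box $P$ is contained in $U_z$ iff there is a finite chain of nondegenerate rational boxes contained in $(J\times K)\setminus R_k$, consecutive ones intersecting, the first containing $z$ and the last equal to $P$. Such a chain has connected union, so it stays in $U_z$. Conversely, the interiors of the rational boxes contained in $U_z$ cover the connected set $U_z$, so chains from $z$ reach a box containing a point of $P$, and then $P$ can be appended. This is a Borel condition. Now $\pi_1(U_z)=\bigcup\{\pi_1(P):P\subset U_z\}$, so its endpoints are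 Borel in $\mathcal R$. And $\psi_{U_z}(x)=\sup\{\max\pi_2(P):P\subset U_z,\ x\in\pi_1(P)\}$ is Borel in $(\mathcal R,x)$; likewise $\varphi_{U_z}$.

**Step 5: $\Phi$.** Components of $O_\psi$ are indexed by rationals $t\in O_\psi$. With $(a,b)=\pi_1(U_z)$, the left endpoint is the infimum of the rationals $r\in(a,t]$ with $\sup\{\psi(r''):r''\in\mathbb Q\cap[r,t]\}<\sup K$; by continuity of $\psi$ on $[r,t]$ this says that $[r,t]\subset O_\psi$. Similarly on the right, and for $\varphi$. So $\Phi=\{\theta_i\}$, where each $\theta_i$ is defined for a Borel set of systems, its domain endpoints are Borel in $\mathcal R$, and $(\mathcal R,x)\mapsto\theta_i(x)$ is Borel on a Borel domain. Range endpoints are the inf and sup over rationals in the domain. Whether $\theta_i$ is increasing is decided on two rationals. If it is, $\theta_i^{-1}(y)=\sup\{x\in\mathbb Q\cap\mathrm{dom}\,\theta_i:\theta_i(x)\le y\}$ for $y\in\mathrm{ran}\,\theta_i$; if it is decreasing, replace $\le$ by $\ge$. So inverses are Borel.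

**Step 6: $\Gamma$ and $S$.** For a word $w$ in the letters $i^{\pm1}$ let $\gamma_w$ be the corresponding composition; the empty word gives $\mathrm{id}_{(0,1)}$. By induction on the length, $\{(\mathcal R,x):x\in\mathrm{dom}\,\gamma_w\}$ is Borel and $(\mathcal R,x)\mapsto\gamma_w(x)$ is Borel on it. Components of $\{\gamma_w(x)\ne x\}$ are indexed by rationals $r$ in them. By continuity the left endpoint is the infimum of the rationals $r'\le r$ in $\mathrm{dom}\,\gamma_w$ with $\inf\{|\gamma_w(r'')-r''|:r''\in\mathbb Q\cap[r',r]\}>0$; similarly on the right. So $S$ is Borel enumerated.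

**Step 7: $D$.** The set $e((R_k)_p)$ consists of the finite values among $h_r^\pm(p)$ for $R_k$, $r\in(\mathbb Q\cap I)\setminus(R_k)_p$, because each component of $I\setminus(R_k)_p$ is open in $I$ and contains a rational. These values are Borel in $(\mathcal R,p)$. So $D$ is enumerated by the finite words in these operations and the $\theta_i^{\pm1}$, applied to elements of $S$.

**Step 8: $D^+$.** For a gap $J$ of $\overline D$ containing the rational $r$, $G_J$ is given by the words $w$ with $r\in\mathrm{dom}\,\gamma_w$ and $\gamma_w(r)\in J$ (Lemma 7). Equality in $G_J$ is equality at $r$ (Lemma 8). So "$G_J$ is cyclic" means $\exists w\,\forall w'\,\exists m\in\mathbb Z:\ \gamma_{w'}(r)=\gamma_{w^m}(r)$, with $w,w'$ ranging over such words; this is Borel. For rationals $t\le t'$ in $J$, $t\approx t'$ says that no such $w$ has $\gamma_w(r)\neq r$ and $\gamma_w(t)\in[t,t']$; this is Borel. If $G_J$ is not cyclic, $E_J$ consists of the numbers $\inf\{t'\in\mathbb Q\cap J:t'\approx t\}$ and $\sup\{t'\in\mathbb Q\cap J:t'\approx t\}$ for those $t\in\mathbb Q\cap J$ for which the two differ. So $D^+$ is Borel enumerated.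

**Step 9: a choice set.** Enumerate $\mathbb Q\cap I=\{r_0,r_1,\dots\}$ without repetition. Call $r_n$ *leading* if $r_n\notin\overline{D^+}$ and there are no $m<n$ and $w$ with $r_m\in\mathrm{dom}\,\gamma_w\setminus\overline{D^+}$ and $\gamma_w(r_m)$ in the gap of $r_n$. By Lemma 7 for $D^+$, $r_n$ is leading iff it has the smallest index among all rationals in gaps equivalent to its own. So each equivalence class of gaps of $\overline{D^+}$ contains exactly one leading rational. For leading $r_n$ in the gap $L$ let $S_n=\{r_n\}$ if $G_L^+$ is not cyclic (a Borel condition, as in Step 8 with $r=r_n$), and $S_n=\mathbb Q\cap L$ otherwise. Let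
$$A(\mathcal R)=\{\gamma_w(t):r_n\text{ leading},\ t\in S_n\cap\mathrm{dom}\,\gamma_w,\ w\text{ a word}\}.$$

**Lemma 17.** $A(\mathcal R)$ is a choice set for $\mathcal R$, and it is Borel enumerated.

*Proof.* It is Borel enumerated by the triples $(n,t,w)$. By Lemma 7 it is disjoint from $\overline{D^+}$. It is invariant: if $x=\gamma_w(t)\in A\cap\mathrm{dom}\,\theta$, then $\theta(x)=\theta\gamma_w(t)\in A$; and if $\theta(x)=\gamma_w(t)\in A$, then $x=\theta^{-1}\gamma_w(t)\in A$. Let $J$ be a gap of $\overline{D^+}$, $r_n$ the leading rational of its class, $L$ the gap of $r_n$, and $J=\gamma_0(L)$ with $\gamma_0\in\Gamma$. If $\gamma_w(t)\in J$ with $t\in S_m$, then the gap of $r_m$ is equivalent to $J$, so $m=n$, $\gamma_w(L)=J$, and $\gamma_0^{-1}\gamma_w|L\in G_L^+$. Hence $A\cap J=\gamma_0(G_L^+S_n)$. This is dense in $J$, since either $S_n=\mathbb Q\cap L$, or $G_L^+$ is of type (M) and its orbits are dense. In type (M) it is the single orbit $G_J^+\gamma_0(r_n)$. $\square$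

Finally let $D^*(\mathcal R)=D^+(\mathcal R)\cup A(\mathcal R)$. It is countable, contains $0$ and $1$, and is dense in $I$. Removing repetitions from a Borel enumeration, we get Borel maps $e_n$ such that $n\mapsto e_n(\mathcal R)$ enumerates $D^*(\mathcal R)$ injectively.

## 9. The reduction to countable structures

**Step 1: increasing conjugacy.** Let $M_{\mathcal R}$ be the structure $M(\mathcal R,D^*(\mathcal R))$ carried over to $\mathbb N$ by $n\mapsto e_n(\mathcal R)$. So $n<_{\mathcal R}m\iff e_n<e_m$, and
$$B_k(n,m,i,j)\iff e_n\le e_m,\ e_i\le e_j,\ R_k\cap([e_n,e_m]\times[e_i,e_j])\neq\emptyset .$$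
By (1) the map $\mathcal R\mapsto M_{\mathcal R}$ is Borel. We claim that $M_{\mathcal R}\cong M_{\mathcal S}$ iff $\omega\mathcal R=\mathcal S$ for some $\omega\in\mathrm{Homeo}_+(I)$.

If the structures are isomorphic, Lemma 1 gives $\omega$. Conversely let $\omega\mathcal R=\mathcal S$. By naturality $\omega^{-1}A(\mathcal S)$ is a choice set for $\mathcal R$. Lemma 16 gives an automorphism $\chi$ of $\mathcal R$ with $\chi(D^+(\mathcal R))=D^+(\mathcal R)$ and $\chi(A(\mathcal R))=\omega^{-1}A(\mathcal S)$. With (6), $\omega\chi$ takes $\mathcal R$ to $\mathcal S$ and $D^*(\mathcal R)$ onto $D^*(\mathcal S)$. This is (2), and Lemma 1 gives $M_{\mathcal R}\cong M_{\mathcal S}$.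

**Step 2: reversal of orientation.** Let $\sigma(x)=1-x$ and $\mathcal R^*=\sigma\mathcal R$, again a system. Let $N_{\mathcal R}$ be the disjoint union of $M_{\mathcal R}$ (on the even numbers) and $M_{\mathcal R^*}$ (on the odd numbers), with an added equivalence relation whose two classes are these parts. If $\omega\mathcal R=\mathcal S$ with $\omega$ increasing, then $M_{\mathcal R}\cong M_{\mathcal S}$ and, via the increasing map $\sigma\omega\sigma$, $M_{\mathcal R^*}\cong M_{\mathcal S^*}$. If $\omega$ is decreasing, then $\omega\sigma$ and $\sigma\omega$ are increasing, $\omega\sigma\mathcal R^*=\mathcal S$ and $\sigma\omega\mathcal R=\mathcal S^*$, so $M_{\mathcal R^*}\cong M_{\mathcal S}$ and $M_{\mathcal R}\cong M_{\mathcal S^*}$. In both cases $N_{\mathcal R}\cong N_{\mathcal S}$. Conversely, an isomorphism $N_{\mathcal R}\cong N_{\mathcal S}$ maps the part $M_{\mathcal R}$ onto one of the two parts of $N_{\mathcal S}$, so $M_{\mathcal R}\cong M_{\mathcal S}$ or $M_{\mathcal R}\cong M_{\mathcal S^*}$. By Step 1 $\mathcal R$ is conjugate to $\mathcal S$ or to $\mathcal S^*$, hence to $\mathcal S$.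

**Step 3: conclusion.** $\mathcal R\mapsto N_{\mathcal R}$ is a Borel reduction of conjugacy of systems to isomorphism of countable structures in a countable language, which is an orbit equivalence relation of a Borel action of $S_\infty$ and so Borel reducible to $E_{S_\infty}$. Composing with the map of Section 2 that adds the transposes proves Theorem 1. $\blacksquare$

## 10. Linear orders, function spaces, the circle and the square

We prove Theorem 2.

**(a)** The upper bound is Theorem 1. For the lower bound we code linear orders. Isomorphism of linear orders on $\mathbb N$ is Borel complete, i.e. $E_{S_\infty}$ is Borel reducible to it (H. Friedman and L. Stanley, *A Borel reducibility theory for classes of countable structures*, J. Symbolic Logic 54 (1989)). For a linear order $L$ on $\mathbb N$ let $\alpha_n=\sum_{m<_Ln}2^{-m-1}$ and $I_n=[\alpha_n,\alpha_n+2^{-n-1}]$, let $C_n$ be the open middle third of $I_n$, and put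
$$F_L=I\setminus\bigcup_nC_n,\qquad R_L=\{(x,y)\in F_L\times I:x\le y\}\in\mathcal K(I^2).$$
The $I_n$ have disjoint interiors, are ordered as $L$, and have total length $1$. Note $0,1\in F_L$.

*$L\mapsto R_L$ is Borel.* $[a,b]\cap F_L=\emptyset$ iff $[a,b]\subset C_n$ for some $n$, since $[a,b]$ is connected and the $C_n$ are disjoint open sets. And $R_L$ meets $[a,b]\times[c,d]$ iff $a\le d$ and $F_L\cap[a,\min(b,d)]\ne\emptyset$.

*If $L\cong L'$ via $\pi$*, the increasing affine maps $I_n\to I'_{\pi(n)}$ define an increasing bijection between the dense sets $\bigcup_n\mathrm{int}\,I_n$ and $\bigcup_n\mathrm{int}\,I'_n$. It extends to $\omega\in\mathrm{Homeo}_+(I)$ with $\omega(F_L)=F_{L'}$, so $(\omega\times\omega)(R_L)=R_{L'}$.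

*Conversely* let $(\omega\times\omega)(R_L)=R_{L'}$. If $\omega$ were decreasing, all $(x,y)\in R_{L'}$ would satisfy $x\ge y$, contradicting $(0,1)\in R_{L'}$. So $\omega$ is increasing, and it maps $F_L=\pi_1(R_L)$ onto $F_{L'}$. It induces an order isomorphism between the sets of components of the complements, which are the $C_n$ and the $C'_n$, ordered as $L$ and $L'$. So $L\cong L'$.

**(b)** The idea is to code a map by preimages. Let $(F_k)$ be a sequence of closed subsets of $Y$ such that whenever $y\ne y'$, some $F_k$ contains exactly one of them (complements of a countable base). Then $v\circ(\omega\times\omega)=u$ iff $(\omega\times\omega)(u^{-1}(F_k))=v^{-1}(F_k)$ for all $k$: the latter says that $u(z)\in F_k\iff v((\omega\times\omega)(z))\in F_k$ for all $z$ and $k$. The map $u\mapsto(u^{-1}(F_k))_k\in X$ is Borel, since $u^{-1}(F_k)\cap P=\emptyset$, i.e. $u(P)\subset Y\setminus F_k$, is an open condition on $u$ for each box $P$. Apply Theorem 1. For sequences of continuous maps $I\to I$ apply Theorem 1 to the sequence of graphs: $\omega f_n\omega^{-1}=g_n$ for all $n$ iff $\omega\times\omega$ carries the graph of $f_n$ to that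 of $g_n$ for all $n$, and a map's graph depends continuously on it.

**(c)** *Upper bound: unroll the circle and record the deck translation.* Let $p:\mathbb R\to\mathbb S=\mathbb R/\mathbb Z$ be the projection and $\iota:\mathbb R\to(0,1)$ an increasing homeomorphism. For closed $R\subset\mathbb S^2$ let
$$\hat R=(\iota\times\iota)\big((p\times p)^{-1}(R)\big)\cup\partial(I^2),\qquad\hat T=\{(\iota(x),\iota(x\pm1)):x\in\mathbb R\}\cup\{(0,0),(1,1)\}.$$
Both are closed. $R\mapsto\hat R$ is Borel: a box meeting $\partial(I^2)$ always meets $\hat R$, and a box $P\subset(0,1)^2$ meets $\hat R$ iff $R$ meets the compact set $(p\times p)((\iota\times\iota)^{-1}(P))$, a closed condition.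

If $g\in\mathrm{Homeo}(\mathbb S)$ conjugates $R$ to $S$, a lift $\tilde g$ satisfies $\tilde g(x+1)=\tilde g(x)\pm1$ with constant sign, and $\iota\tilde g\iota^{-1}$ extends to a homeomorphism of $I$ conjugating $(\hat R,\hat T)$ to $(\hat S,\hat T)$. Conversely, let $\omega$ conjugate these pairs and let $\tilde g=\iota^{-1}\omega\iota$, a homeomorphism of $\mathbb R$. The section of $\hat T$ over $\iota(x)$ is $\{\iota(x+1),\iota(x-1)\}$, so $\{\tilde g(x+1),\tilde g(x-1)\}=\{\tilde g(x)+1,\tilde g(x)-1\}$. By monotonicity $\tilde g(x+1)=\tilde g(x)\pm1$ with constant sign, so $\tilde g$ induces $g\in\mathrm{Homeo}(\mathbb S)$. As $\tilde g\times\tilde g$ maps $(p\times p)^{-1}(R)$ onto $(p\times p)^{-1}(S)$, $g$ conjugates $R$ to $S$. Apply Theorem 1 to the sequence $(\hat R,\hat T,\hat T,\dots)$.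

*Lower bound.* Let $\kappa:I\to I/\{0,1\}=\mathbb S$ be the quotient map, $*=\kappa(0)$, and $R'_L=(\kappa\times\kappa)(R_L)$ with $R_L$ from (a); $L\mapsto R'_L$ is Borel. If $L\cong L'$, the map $\omega$ from (a) is increasing and induces a conjugacy. Conversely let $g$ conjugate $R'_L$ to $R'_{L'}$. The point $*$ is the only one whose section is all of $\mathbb S$: the section at $*$ contains $\kappa(I)$, because $0\in F_L$; for $x\in F_L\cap(0,1)$ the section at $\kappa(x)$ is the proper arc $\kappa([x,1])$; and the sections at the remaining points are empty. So $g(*)=*$, and $g$ comes from a homeomorphism $\omega$ of $I$. Since $g$ preserves nonemptiness of sections, $\omega(F_L)=F_{L'}$. The set $F_L\cap(0,1)$ is nonempty, as it contains the endpoints of the $C_n$. If $\omega$ were decreasing, then for $x\in F_L\cap(0,1)$ the section $\kappa([x,1])$ at $\kappa(x)$ would be mapped to $\kappa([0,\omega(x)])\neq\kappa([\omega(x),1])$, although $g$ maps it to the section at $\kappa(\omega(x))$. So $\omega$ is increasing, and $L\cong L'$ as in (a).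

**(d)** The map sending a homeomorphism of $I^2$ to its graph is a Borel reduction of conjugacy in $\mathrm{Homeo}(I^2)$ to conjugacy of closed binary relations on $I^2$: a homeomorphism $g$ of $I^2$ satisfies $gfg^{-1}=f'$ iff $g\times g$ maps the graph of $f$ onto the graph of $f'$. Hjorth proved (*Classification and Orbit Equivalence Relations*, AMS Math. Surveys and Monographs 75, 2000, Chapter 4) that conjugacy in $\mathrm{Homeo}([0,1]^2)$ is not classifiable by countable structures, i.e. not Borel reducible to $E_{S_\infty}$. So conjugacy of closed binary relations on $I^2$ is not Borel reducible to $E_{S_\infty}$ either. $\blacksquare$
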